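# Leading coefficients of Conway polynomials of amphicheiral knots

## 1. Which integers are leading coefficients

**Theorem 1.** A nonzero integer $c$ is the leading coefficient of the Conway polynomial of an amphicheiral knot if and only if $c\not\equiv 2\pmod 4$.

**Addendum to Theorem 1.** A nonzero integer $c$ is the leading coefficient of the Conway polynomial of some knot $K$ admitting an orientation-reversing diffeomorphism of $(S^3,K)$ that reverses the orientation of $K$ (such a knot is called negative amphicheiral) if and only if $|c|$ is a perfect square.

**Corollary 2.** Let $p$ be a prime. There is an amphicheiral knot whose Conway polynomial has leading coefficient of absolute value $p$ if and only if $p$ is odd.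

The question answered by Corollary 2 comes from James Conant and Vajira Manathunga, "The Conway Polynomial and Amphicheiral Knots", arXiv:1608.04453 (2016). Corollary 2 follows from Theorem 1. Indeed $p=2$ is impossible because $\pm2\equiv 2\pmod 4$, and for $p$ odd already $c=p$ is allowed.

Let us unpack the words. A knot $K\subset S^3$ is *amphicheiral* if some orientation-reversing homeomorphism of $S^3$ maps $K$ to itself setwise; equivalently, $K$ is isotopic to its mirror image. Our knots are smooth. If $K$ is isotopic to its mirror image, composing a reflection with an ambient isotopy gives an orientation-reversing *diffeomorphism* of $(S^3,K)$, so we always work with diffeomorphisms. Such a diffeomorphism either preserves or reverses the orientation of $K$, and the two cases behave differently. The figure-eight knot has symmetries of both kinds: as an oriented knot it is isotopic to its mirror image with either orientation.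

The *Conway polynomial* $C_K(z)\in\mathbb Z[z]$ is normalized by $C_{\text{unknot}}=1$ and $C_{L_+}-C_{L_-}=z\,C_{L_0}$. For a knot it is a polynomial in $z^2$ with constant term $1$. Its leading coefficient is the coefficient of the highest power of $z$ that occurs. For the figure-eight knot $C=1-z^2$, so the leading coefficient is $-1$; for the unknot it is $1$.

The theorem thus has two halves: an obstruction modulo $4$ (Sections 4–6) and a construction (Sections 7–9).

## 2. Seifert matrices, the Alexander polynomial and the number $\ell(K)$

Put $\Delta_K(t)=C_K(t^{1/2}-t^{-1/2})$. This is the Alexander polynomial, with $\Delta_K(t)=\Delta_K(t^{-1})$ and $\Delta_K(1)=1$. We write $\doteq$ for equality up to sign and monomials. Three descriptions of $\Delta_K$ will be used.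

* If $F$ is an oriented Seifert surface of genus $g$ and $V(x,y)=lk(x,y^+)$ is its Seifert matrix ($y^+$ is $y$ pushed off the positive side), then $\Delta_K(t)\doteq\det(V-tV^T)$. The matrix $V-V^T$ is the intersection form of $F$, up to the sign convention.
* If $X_\infty$ is the infinite cyclic cover of the exterior of $K$, with deck generator $t$, then $H_1(X_\infty;\mathbb Q)$ is finite-dimensional, and $\det(x-t\,|\,H_1(X_\infty;\mathbb Q))$ equals $\Delta_K(x)$ up to a unit of $\mathbb Q[x^{\pm1}]$.
* $\Delta_K$ depends only on the exterior of $K$.

**Definition.** For $0\ne f\in\mathbb Z[t^{\pm1}]$ let $\ell(f)$ be the absolute value of the top coefficient of $f$. It is multiplicative. Put $\ell(K)=\ell(\Delta_K)$.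

If $C_K$ has leading term $c\,z^{2n}$, then only this term contributes to $t^n$ in $\Delta_K$, with coefficient $c$. So $\ell(K)=|c|$. It is unchanged under mirror image and reversal.

**Definition.** $\mathcal S=\{n\ge1:n\not\equiv2\bmod 4\}$, that is, the positive integers that are odd or divisible by $4$.

The set $\mathcal S$ is closed under multiplication and contains all positive squares. Since $c\equiv 2\pmod 4$ exactly when $|c|\equiv2\pmod 4$, the obstruction half of Theorem 1 says $\ell(K)\in\mathcal S$.

A Laurent polynomial over $\mathbb Z$ is *primitive* if the gcd of its coefficients is $1$; products of primitive polynomials are primitive (Gauss). For example $2t-5+2t^{-1}$ is primitive although its top coefficient is $2$. Every $\Delta_K$ is primitive because $\Delta_K(1)=1$.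

## 3. Squares by connected sum, and a Seifert matrix that cannot exclude $2$

**Squares are easy.** Let $J_n$ be a knot with genus-one Seifert matrix $\begin{pmatrix}n&1\\0&1\end{pmatrix}$, $n\ge 1$. With $y=t-2+t^{-1}$,
$$\det\begin{pmatrix}n(1-t)&1\\-t&1-t\end{pmatrix}=n(1-t)^2+t=t(1+ny),$$
so $C_{J_n}=1+nz^2$. The connected sum of $J_n$ with its reversed mirror image is symmetric under reflection in a 2-sphere. Its leading coefficient is $n^2$. Adding a figure-eight summand gives $-n^2$.

**The value 2.** Suppose we try to exclude $2$ by algebra. A mirror symmetry of $K$ should make the Seifert form, the Alexander module, the linking forms of branched covers and so on isomorphic to their mirror versions, and perhaps this forces $\ell(K)\ne2$. For the determinant this sometimes works. If $C_K=1+2z^2$, then $|\Delta_K(-1)|=7$. The linking form of the double branched cover lives on $\mathbb Z/7$, and a mirror symmetry would make it isomorphic to its negative. That would need $-1$ to be a square modulo $7$, which it is not.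

But consider
$$V=\begin{pmatrix}0&2\\1&0\end{pmatrix},\qquad V-V^T=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad \det(V-tV^T)=-(2-t)(1-2t)=t(1-2y).$$
It is the Seifert matrix of a knot (a disc with two interlaced bands, suitably twisted and linked), with $C=1-2z^2$ and $\ell=2$. If $r$ is a reflection of $S^3$, the surface $r(F)$ with the orientation carried over by $r$ has its positive side equal to $r$ of the negative side of $F$. So its Seifert form is $lk(rx,r(y^-))=-lk(x,y^-)=-V(y,x)$, with matrix $-V^T$; with the opposite orientation it is $-V$. Now
$$P^T(-V)P=V\ \text{ for } P=\begin{pmatrix}1&0\\0&-1\end{pmatrix},$$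
and $-V^T=\begin{pmatrix}0&-1\\-2&0\end{pmatrix}$ becomes $V$ in the basis $e_1'=e_2$, $e_2'=-e_1$: the values on $(e_1',e_2')$ and $(e_2',e_1')$ are $-(-2)=2$ and $-(-1)=1$.

So this Seifert form is isometric to the Seifert form of the mirror image, with either orientation. No invariant that is computed from the Seifert matrix can show that a knot with this matrix is not amphicheiral. Theorem 1 says that no such knot is amphicheiral. This is the point at which the algebraic approach stops: the proof has to use the diffeomorphism itself.

The way past it is geometric. On the part of the knot exterior next to the knot, the symmetry can be made of *finite order*, indeed of order a power of two. A finite-order symmetry has fixed points and quotients, and these carry the information that the Seifert matrix lacks. We treat finite order first: involutions in Section 4, order $2^\nu$ in Section 5, and the reduction in Section 6.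

## 4. Involutions preserving the knot's orientation force $\Delta\doteq G^2$

**Lemma 3.** Let $h$ be an orientation-reversing involution (homeomorphism) of $S^3$ with $h(J)=J$, preserving the orientation of the knot $J$, smooth near $J$, with a fixed point off $J$. Then $\Delta_J\doteq G^2$ with $G\in\mathbb Z[t^{\pm1}]$ primitive.

We do not ask $h$ to be smooth everywhere, because later $h$ will live on a quotient, where it is smooth only off an axis.

**Step 1: lift $h$ to an involution of the infinite cyclic cover.** Near $J$ average a metric over $\{1,h\}$; this gives an invariant tubular neighbourhood of $J$, which we take so small that it misses a fixed point of $h$. Let $M$ be its exterior and $M_\infty$ the infinite cyclic cover. Since $h$ reverses the orientation of $S^3$ and preserves that of $J$, it reverses linking numbers with $J$. So it acts by $-1$ on $H_1(M)=\mathbb Z$. Hence $h$ lifts to $M_\infty$, and every lift satisfies $\tilde ht\tilde h^{-1}=t^{-1}$. Choose $\tilde h$ fixing a point over the fixed point of $h$. Then $\tilde h^2$ lifts $h^2=1$, so it is a deck transformation with a fixed point, and $\tilde h^2=1$.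

**Step 2: a symplectic form on which $t$ is an isometry.** Let $\mathcal V=H^1(M_\infty;\mathbb Q)$, the dual of $H_1(M_\infty;\mathbb Q)$. The characteristic polynomial of $t$ on $\mathcal V$ is $\Delta_J$ up to units of $\mathbb Q[t^{\pm1}]$. The boundary $\partial M_\infty\cong S^1\times\mathbb R$ is connected, and its $H_1$ is generated by a lift of the longitude of $J$. That lift bounds a lifted Seifert surface, so $\mathcal V\to H^1(\partial M_\infty;\mathbb Q)$ is zero. Also $H^0(M_\infty)\to H^0(\partial M_\infty)$ is onto. Thus $H^1(M_\infty,\partial M_\infty;\mathbb Q)\to\mathcal V$ is an isomorphism. By Milnor (*Infinite cyclic coverings*, 1968), the cup product into $H^2(M_\infty,\partial M_\infty;\mathbb Q)\cong\mathbb Q$ then gives a nondegenerate skew form $\langle\,,\rangle$ on $\mathcal V$ with $t$ an isometry.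

**Step 3: $\tilde h$ is an isometry too.** We have to see that $\tilde h$ acts by $+1$, not $-1$, on $H^2(M_\infty,\partial M_\infty;\mathbb Q)$. The manifold $M$ has the homotopy type of a 2-complex. So $H_2(M_\infty;\mathbb Q)$ is the kernel of a map between free modules over the principal ideal domain $\mathbb Q[t^{\pm1}]$, and is therefore free. As $H_0$ and $H_1$ are torsion, its rank is $\chi(M)=\frac12\chi(\partial M)=0$. So $H_2(M_\infty;\mathbb Q)=0$, and $H_2(M_\infty,\partial M_\infty;\mathbb Q)$ injects into $H_1(\partial M_\infty;\mathbb Q)=\mathbb Q$. The map $h$ takes the longitude to plus or minus itself, because the longitude spans the kernel of $H_1(\partial M;\mathbb Q)\to H_1(M;\mathbb Q)$. The sign is $+$, because the longitude is homologous to $J$ in the tube and $h$ preserves the orientation of $J$. All lifts of the longitude are homologous in $\partial M_\infty$. Hence $\tilde h$ acts by $+1$ on $H_1(\partial M_\infty;\mathbb Q)$, on $H_2(M_\infty,\partial M_\infty;\mathbb Q)$, and on its dual $H^2(M_\infty,\partial M_\infty;\mathbb Q)$. By naturality of cup products $\tilde h$ preserves $\langle\,,\rangle$.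

**Step 4: split $\mathcal V$ and take Pfaffians.** We now extract squares from skew-symmetry. Let $\mathcal V_\pm$ be the $\pm1$ eigenspaces of $\tilde h$. For $v\in\mathcal V_+$, $w\in\mathcal V_-$ we get $\langle v,w\rangle=\langle\tilde hv,\tilde hw\rangle=-\langle v,w\rangle$, so $\mathcal V_+\perp\mathcal V_-$ and the form is nondegenerate on each. The operator $u=t+t^{-1}$ commutes with $\tilde h$. It is self-adjoint, since $\langle tv,w\rangle=\langle v,t^{-1}w\rangle$. On $\mathcal V_+$ let $\Omega$ be the skew Gram matrix and $U$ the matrix of $u$. Self-adjointness reads $U^T\Omega=\Omega U$, so $(\Omega U)^T=U^T\Omega^T=-\Omega U$, and $x\Omega-\Omega U=\Omega(x-U)$ is skew. Therefore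
$$\det(x-u\,|\,\mathcal V_+)=g(x)^2,\qquad g(x)=\frac{\mathrm{Pf}(x\Omega-\Omega U)}{\mathrm{Pf}\,\Omega}\in\mathbb Q[x],$$
and $g$ is monic, since the top coefficient of the numerator is $\mathrm{Pf}\,\Omega$.

The operator $t-t^{-1}=t^{-1}(t-1)(t+1)$ commutes with $u$ and anticommutes with $\tilde h$, so it interchanges $\mathcal V_+$ and $\mathcal V_-$. It is invertible because $\Delta_J(1)=1$ and $\Delta_J(-1)$ is odd, so $\pm1$ are not eigenvalues of $t$. Hence $u|_{\mathcal V_-}$ is conjugate to $u|_{\mathcal V_+}$, and $\det(x-u\,|\,\mathcal V)=g(x)^4$.

**Step 5: return to $\Delta_J$.** As $\Delta_J$ is reciprocal without roots $\pm1$, the eigenvalues of $t$ are $\alpha_i^{\pm1}$, $1\le i\le N$. With $u_i=\alpha_i+\alpha_i^{-1}$ we have $\prod(x-u_i)^2=\det(x-u\,|\,\mathcal V)=g(x)^4$, hence $\prod(x-u_i)=g(x)^2$, both sides being monic. So $N=2\deg g$ and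
$$\det(x-t\,|\,\mathcal V)=\prod(x^2-u_ix+1)=x^N\prod(x+x^{-1}-u_i)=x^N g(x+x^{-1})^2 .$$
Thus $\Delta_J$ is a rational constant times a monomial times $G^2$, with $G\in\mathbb Z[t^{\pm1}]$ primitive. Both $\Delta_J$ and $G^2$ are primitive, so the constant is $\pm1$. $\square$

The involution was used exactly once, to get $\tilde h^2=1$ and hence the splitting $\mathcal V_+\oplus\mathcal V_-$. For a symmetry of order $4$ this is lost, and so is the conclusion: Section 8 produces a knot with an orientation-reversing symmetry of order $4$ and $C_K=(1+z^2)^2(1+2z^2+5z^4)$, so $\ell(K)=5$. In order $4$ and higher one needs something weaker than "square". It turns out to be "square modulo $4$".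

## 5. Symmetries of order $2^\nu$: rotation quotients and a congruence modulo $4$

The new tool here is the two-variable Alexander polynomial $\Delta(t,s)$ of a two-component link $\bar P\cup\bar A$, where $t,s$ are the meridian classes of $\bar P,\bar A$. From a presentation of the link group with $m$ generators one forms the matrix of Fox derivatives, with entries in $\mathbb Z[t^{\pm1},s^{\pm1}]$; $\Delta(t,s)$ is the gcd of its $(m-1)\times(m-1)$ minors, up to $\pm$ monomials. Put $\lambda=lk(\bar P,\bar A)$. We use two theorems.

* Torres (1953): $\Delta(t^{-1},s^{-1})\doteq\Delta(t,s)$ and $\Delta(t,1)\doteq\frac{t^\lambda-1}{t-1}\Delta_{\bar P}(t)$.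
* Murasugi (*On periodic knots*, 1971): if $\bar A$ is unknotted and the preimage $P$ of $\bar P$ in the $n$-fold cyclic cover branched over $\bar A$ is connected, then with $\omega=e^{2\pi i/n}$,
$$\Delta_P(t)\doteq\Delta_{\bar P}(t)\prod_{j=1}^{n-1}\Delta(t,\omega^j).$$

**Example.** Let $\mathcal W\subset S^3$ be a standard solid torus with longitude $l$ (bounding a disc outside $\mathcal W$) and meridian $m$. Let $\bar A$ be the core of the complementary solid torus, and $\bar P$ a curve of class $3l+m$ on a concentric torus in $\mathcal W$. Then $\bar P$ is unknotted and $\lambda=3$. Splitting $\mathcal W\setminus\bar P$ into an inner solid torus with core $c$ and an outer $T^2\times I$, glued along the annulus that remains of the torus, van Kampen gives the group $\langle c,l,m\mid lm=ml,\ c^3=l^3m\rangle=\langle c,l\mid lc^3=c^3l\rangle$. By linking numbers $l\mapsto s$, $m\mapsto t^3$, so $c^3\mapsto s^3t^3$ and $c\mapsto st$. For $lc^3l^{-1}c^{-3}$ the Fox derivatives become $(s-1)(1+c+c^2)$ with respect to $c$ and $1-c^3$ with respect to $l$, and their gcd is $\Delta(t,s)=1+st+s^2t^2$. At $s=1$ this is $1+t+t^2=\frac{t^3-1}{t-1}$, as Torres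 predicts. In the double cover branched over $\bar A$ the preimage of $\bar P$ has class $3\tilde l+2\tilde m$: it is a trefoil. Murasugi's formula gives $\Delta(t,-1)=1-t+t^2$, as it should.

**Proposition 4.** Let $g$ be an orientation-reversing diffeomorphism of $S^3$ of order $2^\nu$ with $g(P)=P$ for a knot $P$. Then $\ell(P)\in\mathcal S$. If $g$ reverses the orientation of $P$, then $\ell(P)$ is a perfect square.

If $P$ is trivial, $\ell(P)=1$. Let $P$ be nontrivial.

**Step 1: fixed sets.** We first list what elements of $\langle g\rangle$ can fix. By Smith theory the fixed set of each element is empty or a smooth submanifold with the mod 2 homology of a sphere (two points in dimension $0$). An orientation-reversing element has Lefschetz number $1-(-1)=2$, so it has a fixed point. Its differential there, orthogonal for an invariant metric, has determinant $-1$, so the codimension of the fixed set is odd; the fixed set is $S^0$ or $S^2$. A nontrivial orientation-preserving element with a fixed point has fixed set of even codimension. The codimension is nonzero, since a finite-order diffeomorphism with identity differential at a fixed point is the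 identity. So the fixed set is a circle. It is unknotted by the Smith conjecture (Morgan–Bass, eds., *The Smith Conjecture*, 1984).

Hence no nontrivial element fixes $P$ pointwise. Otherwise $P$ would be one of these unknotted circles, or would lie in a smooth 2-sphere and bound a disc in it. So $\langle g\rangle$ acts faithfully on $P$.

**Step 2: $g$ reverses $P$.** We show $\ell(P)$ is a square. The map $g|_P$ is an orientation-reversing finite-order map of a circle, so it has exactly two fixed points. Its square preserves orientation, has finite order and has fixed points, so it is the identity on $P$. By faithfulness $g^2=1$.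

*Case $\mathrm{Fix}(g)=S^2$.* The knot $P$ meets this sphere exactly in the two fixed points of $g|_P$. It meets it transversally, since $g=-1$ on $T_pP$. So the sphere exhibits $P=J\#J'$. As $g$ fixes the sphere and reverses orientation, it exchanges the two sides, hence the two ball–arc pairs. So $J'$ is the mirror image of $J$ up to orientation, and $\ell(P)=\ell(J)\ell(J')=\ell(J)^2$.

*Case $\mathrm{Fix}(g)=S^0$.* The two fixed points are those of $g|_P$, so they lie on $P$. Let $p$ be one of them. Since $g^2=1$ and $p$ is isolated, $dg_p=-\mathrm{Id}$, so $g$ rotates the meridian circle $\mu_p$ of an invariant tubular neighbourhood by $\pi$. Thus $g$ preserves the meridian class, and its lifts to the infinite cyclic cover $X_\infty$ of the exterior commute with $t$. The preimage of $\mu_p$ is one line, on which $t$ is translation by $1$ and a lift of $g$ is translation by $\frac12+j$ for some $j\in\mathbb Z$. Multiply the lift by $t^{-j}$ to get $\sigma$, translation by $\frac12$ on the line. Then $\sigma^2$ is a lift of $g^2=1$, so a deck transformation; it agrees with $t$ on the line, so $\sigma^2=t$. With $\chi(x)=\det(x-\sigma\,|\,H_1(X_\infty;\mathbb Q))$,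
$$\det(x^2-t)=\det(x-\sigma)\det(x+\sigma)=\pm\chi(x)\chi(-x).$$
So $\Delta_P(x^2)$ equals, up to a rational constant and a monomial, $F(x)F(-x)$ with $F\in\mathbb Z[x]$ primitive. Both sides are primitive, so the constant is $\pm1$, and $\ell(P)=\ell(F)^2$.

**Step 3: $g$ preserves the orientation of $P$; reduction to a quotient.** The goal is to find an involution on a quotient of $S^3$. An orientation-preserving finite-order map of a circle with a fixed point is the identity; so, by faithfulness, $\langle g\rangle\cong\mathbb Z/2^\nu$ acts freely on $P$. Here $\nu\ge1$. Suppose $\mathrm{Fix}(g)$ were a 2-sphere. Then $g$ would exchange its sides, while $P$ is disjoint from it and lies on one side, contradicting $g(P)=P$. So $\mathrm{Fix}(g)=S^0$, disjoint from $P$. If $\nu=1$, Lemma 3 gives $\ell(P)=\ell(G)^2\in\mathcal S$, and we are done.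

Let $\nu\ge2$, $n=2^{\nu-1}$, $\tau=g^2$. For $0<j<n$ the map $\tau^j$ is nontrivial, preserves orientation and fixes $\mathrm{Fix}(g)$, so its fixed set is a circle. It contains the circle $\mathrm{Fix}(\tau)$, hence equals it. Call this circle $A$; then $A\supset\mathrm{Fix}(g)$, and $A\cap P=\emptyset$ by freeness. By the Smith conjecture $\langle\tau\rangle$ is conjugate to a group of rotations about $A$, so $S^3/\tau\cong S^3$, and $\bar A$ is unknotted. Let $\bar P,\bar A$ be the images of $P,A$. The map $g$ induces an orientation-reversing involution $\bar g$ of $S^3/\tau$ (indeed $\bar g^2=\bar\tau=1$). It is smooth off $\bar A$, preserves $\bar P$ with its orientation, and has a fixed point on $\bar A$, off $\bar P$. By Lemma 3,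
$$\Delta_{\bar P}\doteq G^2,\qquad G\text{ primitive}. \tag{1}$$
Moreover $g|_A$ is an involution with exactly two fixed points, so it reverses $A$, and $\bar g$ reverses $\bar A$.

The preimage of $\bar P$ in the $n$-fold cyclic cover branched over $\bar A$ has $\gcd(\lambda,n)$ components. It is the single knot $P$, so $\lambda$ is prime to $n$, hence odd; in particular $\lambda\ne0$. Since $\Delta_P\ne0$, no factor in Murasugi's formula vanishes. Thus $\Delta(t,-1)$, which is the factor $j=n/2$, is nonzero; $\Delta(t,1)$ is nonzero by Torres.

**Step 4: $\Delta(t,s)$ is symmetric in $s$.** This is what the reversal of $\bar A$ buys. The map $\bar g$ reverses $S^3$, preserves $\bar P$ and reverses $\bar A$, so by linking numbers it sends the meridian classes by $t\mapsto t^{-1}$, $s\mapsto s$. Hence $\Delta(t^{-1},s)\doteq\Delta(t,s)$. Torres symmetry gives $\Delta(t,s^{-1})\doteq\Delta(t^{-1},s)$. So $\Delta(t,s^{-1})=\epsilon t^as^b\Delta(t,s)$ with $\epsilon=\pm1$. Applying this twice,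
$$\Delta(t,s)=\epsilon t^as^{-b}\Delta(t,s^{-1})=t^{2a}\Delta(t,s),$$
so $a=0$. Setting $s=1$ gives $\epsilon=1$. Setting $s=-1$ gives $(-1)^b=1$, so $b$ is even. Replace $\Delta(t,s)$ by $s^{b/2}\Delta(t,s)$. This multiplies the product in Murasugi's formula by $\omega^{(b/2)n(n-1)/2}=\pm1$, and makes $\Delta(t,s^{-1})=\Delta(t,s)$:
$$\Delta(t,s)=c_0(t)+\sum_{i\ge1}c_i(t)(s^i+s^{-i}),\qquad c_i\in\mathbb Z[t^{\pm1}]. \tag{2}$$

**Step 5: the factor at $s=-1$ has $\ell\in\mathcal S$.** Let $D(t)=\Delta(t,-1)$. From (2),
$$D(t)-\Delta(t,1)=-4\sum_{i\text{ odd}}c_i(t).$$
With Torres and (1), $D\equiv\pm t^{i_0}\Phi G^2\pmod4$ for some $i_0$, where $\Phi=1+t+\dots+t^{|\lambda|-1}$. As $G$ is primitive it has an odd coefficient. Write $G=G_0+2G_1$, where $2G_1$ collects the terms above the highest odd coefficient, so that the top coefficient of $G_0$ is odd. Then $G^2=G_0^2+4(G_0G_1+G_1^2)\equiv G_0^2\pmod4$, and $\Phi G_0^2$ has odd top coefficient. So $D$ has an odd coefficient in some degree, and all its coefficients in higher degrees are divisible by $4$. Hence its top coefficient is odd or divisible by $4$: $\ell(D)\in\mathcal S$.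

**Step 6: all other factors pair up to squares.** Let $d=2^i$ with $4\le d\mid n$, and $\zeta$ a primitive $d$-th root of unity. Then $\zeta\ne\zeta^{-1}$ and $\Delta(t,\zeta)=\Delta(t,\zeta^{-1})$. So the product of $\Delta(t,\zeta)$ over all such $\zeta$ is $R_d^2$, where $R_d$ is the product over $\zeta$ modulo inversion. The coefficients of $R_d$ are algebraic integers. The Galois group permutes the pairs $\{\zeta,\zeta^{-1}\}$, so they are Galois-invariant and $R_d\in\mathbb Z[t^{\pm1}]$. The roots $\omega^j$, $1\le j\le n-1$, are $-1$ together with all these $\zeta$. Thus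
$$\Delta_P\doteq G^2\,D\,\prod_dR_d^2,$$
and $\ell(P)$ is $\ell(D)$ times a square, which lies in $\mathcal S$. $\square$

## 6. From an arbitrary mirror symmetry to finite order: satellites and hyperbolic pieces

We recall the vocabulary. Let $E=E(K)$ be the exterior of a nontrivial knot. Its *JSJ family* is the inclusion-minimal family of disjoint incompressible tori cutting $E$ into Seifert fibred or atoroidal pieces; it is unique up to isotopy. For a torus knot the family is empty. For the sum of two torus knots it consists of two tori; they cut $E$ into the two torus knot exteriors and a *composing space*, a disc with two holes times $S^1$. A *cable space* is a solid torus minus a neighbourhood of a curve on a concentric torus that winds at least twice around the core.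

If $K$ lies in a knotted solid torus $V$ with core $C$, its *winding number* $w$ is defined by $[K]=w[C]\in H_1(V)$. Let $K'$ be the image of $K$ when $V$ is re-embedded as an unknotted solid torus, preserving the longitude. Then Seifert's formula says $\Delta_K(t)\doteq\Delta_{K'}(t)\Delta_C(t^w)$. For a connected sum $w=\pm1$ and one recovers multiplicativity.

If we are to replace the companions by unknotted solid tori, all at once and equivariantly, we need to know that the result is again $S^3$. The following lemma makes this possible one companion at a time.

**Lemma 5.** Let $X_1,\dots,X_m\subset S^3$ ($m\ge1$) be disjoint exteriors of nontrivial knots, $T_i=\partial X_i$, such that $V_i=S^3\setminus\operatorname{int}X_i$ are solid tori. Then for some $j$, $V_j$ has a meridian disc disjoint from all $X_i$, $i\ne j$.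

*Proof.* Take a meridian disc $\delta$ of $V_1$, transverse to $T_2\cup\dots\cup T_m$, with the minimal number of intersection circles. If there are none, then $\delta$ misses every $T_i$ with $i\ge2$, and it starts at $T_1$, outside $X_i$. So it misses all $X_i$, $i\ge2$, and $j=1$ works.

Suppose there are circles. None of them bounds a disc in its torus $T_i$: otherwise take such a disc, innermost in $T_i$, replace by it the part of $\delta$ bounded by its boundary circle, and push off $T_i$; this gives a meridian disc of $V_1$ with fewer circles. Now take a circle innermost in $\delta$, on $T_i$ say. It bounds a disc $\delta'\subset\delta$ with boundary essential in $T_i$ and with interior missing all $T_l$. As $X_i$ is the exterior of a nontrivial knot, $T_i$ is incompressible in $X_i$, so $\delta'\subset V_i$ and $\delta'$ is a meridian disc of $V_i$. Near $T_i$ its interior lies outside $X_i$ and, the $X_l$ being disjoint, outside all $X_l$. Since the interior is connected and misses all $T_l$, it misses all $X_l$. So $j=i$ works. $\square$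

**Lemma 6.** Let $M$ be a compact oriented 3-manifold with torus boundary components whose interior is a complete hyperbolic manifold of finite volume, and $\varphi$ an isometry of $\operatorname{int}M$. Choose for each boundary torus a slope such that $\varphi$ permutes these slopes. Then, after truncating the cusps, $\varphi$ extends to a diffeomorphism $g$ of the Dehn filling of $M$ along these slopes, preserving the system of cores of the filling solid tori, with the same order as $\varphi$.

*Proof.* Truncate along horospherical tori bounding disjoint cusp neighbourhoods of equal small volume. Isometries permute these tori, act on them by flat isometries, and act on cusp collars $T\times(\text{interval})$ as (isometry)$\,\times\mathrm{id}$. The point is to fill in so canonically that no choice spoils the order.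

Let $T=\mathbb R^2/\Lambda$, with slope represented by a primitive $v\in\Lambda$. The translations $x\mapsto x+\theta v$, $\theta\in\mathbb R/\mathbb Z$, act freely and make $T$ a principal circle bundle over a circle. Let $W_T$ be the associated disc bundle: classes $[x,z]$ with $x\in T$, $z$ in the unit disc of $\mathbb C$, and $[x+\theta v,z]=[x,e^{2\pi i\theta}z]$. It is a solid torus with boundary $T$ (via $x\leftrightarrow[x,1]$), with meridian slope $v$ and core $z=0$. Let $\varphi:T\to T'$ be a flat isometry taking the slope of $v$ to that of $v'$. Then $\varphi(x+\theta v)=\varphi(x)\pm\theta v'$ with a constant sign, and we put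
$$[x,z]\mapsto[\varphi(x),z]\ (\text{sign }+),\qquad[x,z]\mapsto[\varphi(x),\bar z]\ (\text{sign }-).$$
This is well defined. For the sign $-$,
$$[x+\theta v,z]\mapsto[\varphi(x)-\theta v',\bar z]=[\varphi(x),e^{-2\pi i\theta}\bar z]=[\varphi(x),\overline{e^{2\pi i\theta}z}],$$
and the sign $+$ is similar. It is a diffeomorphism $W_T\to W_{T'}$ extending $\varphi$ and preserving cores. The construction respects composition and extends $\mathrm{id}$ by $\mathrm{id}$. On the collar $\{[x,\rho]:0<\rho\le1\}\cong T\times(0,1]$ it is $\varphi\times\mathrm{id}$, so it glues smoothly with the product collars of $M$. The resulting $g$ has the same order as $\varphi$. $\square$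

**Theorem 7.** If $K$ is amphicheiral, then $\ell(K)\in\mathcal S$. If some orientation-reversing diffeomorphism of $(S^3,K)$ reverses the orientation of $K$, then $\ell(K)$ is a perfect square.

Let $h$ be the given diffeomorphism. We induct on the number of JSJ pieces of $E=E(K)$. The unknot has $\ell=1$; let $K$ be nontrivial.

**Step 1: the outermost piece.** We set up the companions. By uniqueness we may isotope $h$, away from $K$, to preserve the JSJ family. Let $M$ be the piece containing $\partial E$, so $h(M)=M$, and let $T_1,\dots,T_m$ be its other boundary tori. Each $T_i$ separates $S^3$ and bounds a solid torus on some side (Alexander). The side $X_i$ not containing $K$ lies in $E$, where $T_i$ is incompressible, so $X_i$ is not a solid torus. Hence the other side $V_i\supset K$ is a solid torus, and $X_i$ is the exterior of a nontrivial knot $C_i$, the core of $V_i$. For $j\ne i$ we have $T_j\subset M\subset V_i$, so $X_i$ misses $T_j$; since $X_i\supset T_i$ and $T_i\subset V_j$ lies outside $X_j$, the sets $X_i$ and $X_j$ are disjoint. The $X_i$ are permuted by $h$.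

The JSJ tori of $E$ in $\operatorname{int}X_i$ are incompressible and cut $X_i$ into pieces of $E$. If a proper subfamily sufficed for $X_i$, a proper subfamily would suffice for $E$. So they are the JSJ tori of $X_i$, and $X_i$ has fewer pieces than $E$, because $M$ is missing.

**Step 2: replace the companions by unknotted solid tori.** We want a formula for $\ell(K)$ and a new knot $P$ that still has the piece $M$. Let $w_i$ be the winding number of $K$ in $V_i$. If $m\ge1$, take $j$ and a disc as in Lemma 5, and let $B_j=X_j\cup N(\text{disc})$. Its complement is $V_j$ cut along a meridian disc, a ball, so $B_j$ is a ball; it is disjoint from the other $X_i$ (it may meet $K$). Replace $X_j$ by a solid torus $Q_j$ whose meridian is the longitude of $X_j$, the slope null-homologous in $X_j$. This slope meets the meridian of $V_j$ once, so $V_j\cup Q_j\cong S^3$. The ball $B_j$ is replaced by $B_j'$, which is $Q_j$ with a 2-handle attached along a curve meeting its meridian once, again a ball.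

For $i\ne j$ the solid torus $V_i$ contains $B_j$ in its interior, and it changes only by replacing this ball by a ball. So it is still a solid torus with the same meridian. The winding number $w_i$ is unchanged: compute it as the intersection number of $K$ with a meridian disc of $V_i$ missing the ball, outside of which nothing has changed. The manifold $X_i$ itself is unchanged, so it is still the exterior of a nontrivial knot, with the same longitude and the same Alexander polynomial $\Delta_{C_i}$.

The old knot is the satellite with companion $C_j$ and pattern the new knot, so Seifert's formula splits off the factor $\Delta_{C_j}(t^{w_j})$. The hypotheses of Lemma 5 hold for the remaining $X_i$ in the new $S^3$, so we can iterate. With $P\subset S^3=N(P)\cup M\cup Q_1\cup\dots\cup Q_m$ the final knot,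
$$\Delta_K(t)\doteq\Delta_P(t)\prod_i\Delta_{C_i}(t^{w_i}),\qquad \ell(K)=\ell(P)\prod_{w_i\ne0}\ell(C_i). \tag{3}$$
(If $w_i=0$, the factor is $\Delta_{C_i}(1)=1$.)

**Step 3: the companions contribute an allowed factor.** Here the induction hypothesis enters. If $h(X_i)=X_{i'}$, then $h(V_i)=V_{i'}$, so $|w_i|=|w_{i'}|$ and $\ell(C_i)=\ell(C_{i'})$. An $h$-orbit of even length contributes a square to (3). Suppose the orbit of $X_i$ has odd length $r$, and $w_i\ne0$. Then $h^r$ is orientation-reversing with $h^r(V_i)=V_i$. It maps the core $C_i$ to a core, which is isotopic to $C_i$ in $V_i$; so $C_i$ is amphicheiral. If $h$ reverses $K$, then $h^r$ maps $[K]=w_i[C_i]\in H_1(V_i)$ to its negative, hence reverses $C_i$. By induction $\ell(C_i)\in\mathcal S$, and it is a square in the reversing case; the orbit contributes $\ell(C_i)^r$. So the product over companions lies in $\mathcal S$, and is a square if $h$ reverses $K$. It remains to treat $\ell(P)$.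

**Step 4: $M$ Seifert fibred.** We show that either $M$ cannot have a mirror symmetry, or $\ell(P)=1$. By Jaco–Shalen (*Seifert fibered spaces in 3-manifolds*, 1979; see also Budney, *JSJ-decompositions of knot and link complements in $S^3$*, 2006), one of the following holds: (i) $K$ is a nontrivial torus knot and $M=E$; (ii) $K$ is a cable of $C_1$ and $M$ is a cable space; (iii) $M$ is a composing space and $K=C_1\#\dots\#C_m$ with $m\ge2$.

In cases (i), (ii) the Seifert fibration of $M$ is unique up to isotopy. Its fibre on $\partial E$ has class $\pm(\text{longitude}+ab\cdot\text{meridian})$, where $(a,b)$ are the coprime parameters of the torus knot or cable. Here $ab\ne0$: for a torus knot $|a|,|b|\ge2$, and for a cable the winding number is at least $2$ and prime to the other parameter, which is therefore not $0$. Now $h$ preserves the longitude and the meridian up to signs $\epsilon_1,\epsilon_2$, and $\epsilon_1\epsilon_2=-1$ because $h$ reverses the orientation of $\partial E$. So the fibre class is sent to $\pm(\text{longitude}-ab\cdot\text{meridian})$, which is not plus or minus itself. This contradicts uniqueness of the fibration, so (i)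 and (ii) do not occur.

In case (iii) $w_i=\pm1$ and $\Delta_K=\prod\Delta_{C_i}$, so $\ell(P)=1$ by (3).

**Step 5: $M$ hyperbolic.** By Thurston this is the remaining case, and here we obtain the finite-order symmetry. By Mostow–Prasad rigidity and Waldhausen, $h|_M$ is isotopic to an isometry $\psi$. It has finite order $2^\nu q$ with $q$ odd. Put $\varphi=\psi^q$. It has order $2^\nu$, is orientation-reversing as $q$ is odd, and is isotopic to $h^q|_M$. Consider the slopes given by the meridian of $K$ on $\partial E$ and the longitudes of the $X_i$ on the $T_i$. The longitudes are intrinsic to the $X_i$, so $h$ permutes these slopes, and hence so does $\varphi$. The Dehn filling along them is $N(P)\cup M\cup Q_1\cup\dots\cup Q_m=S^3$. By Lemma 6, $\varphi$ extends to an orientation-reversing diffeomorphism $g$ of $S^3$ of order $2^\nu$. As $\varphi$ preserves $\partial E$, $g(P)=P$. The core $P$ is homologous in $N(P)$ to the longitude of $K$ on $\partial E$, and $\varphi$ acts on $H_1(\partial E)$ as $h^q$ with $q$ odd. So $g$ reverses $P$ if and only if $h$ reverses $K$. Proposition 4 gives $\ell(P)\in\mathcal S$, and a square if $h$ reverses $K$.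 With Step 3 and (3) this proves Theorem 7. $\square$

In particular no leading coefficient of an amphicheiral knot is $\equiv2\pmod4$, and $p=2$ is excluded in Corollary 2.

## 7. Seifert surfaces with a four-fold rotary reflection

By Proposition 4 and its proof, an orientation-reversing involution of $(S^3,K)$ makes $\ell(K)$ a square. To realize non-squares by a finite-order symmetry whose order is a power of two, we need order at least $4$. The simplest candidate is the rotary reflection
$$\rho(x,y,z)=(-y,x,-z)\quad\text{on }S^3=\mathbb R^3\cup\infty .$$
It is orientation-reversing, of order $4$, and $\langle\rho\rangle\cong\mathbb Z/4$ acts freely off $A=\{z\text{-axis}\}\cup\infty$. Indeed $\rho^2$ is rotation by $\pi$ about the $z$-axis, and $\rho^{\pm1}$ fix only $0$ and $\infty$.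

**Theorem 8.** For all $k\in\mathbb Z$, $\varepsilon\in\{0,1\}$ there is an amphicheiral knot $K$, with an orientation-reversing symmetry preserving the orientation of $K$, such that
$$C_K(z)=(1+\varepsilon z^2)^2\Big[(1+\varepsilon z^2)^2+4z^2\big((k+1)z^2-k^2\big)\Big].$$

This section provides a supply of symmetric surfaces; Section 8 computes.

**Step 1: the surfaces.** Let $D_0$ be the unit disc in the $xy$-plane. In the wedge $x>0,\ y>0$ attach to $D_0$ two orientable bands $a_0,b_0$ with interlaced feet (in the order $a,b,a,b$ along the boundary arc), and attach also $a_j=\rho^j(a_0)$, $b_j=\rho^j(b_0)$, $j\in\mathbb Z/4$.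

**Definition.** A *surface of our type* is a $\rho$-invariant surface $F=D_0\cup{}$bands $a_j,b_j$, with $a_j=\rho^j(a_0)$ and $b_j=\rho^j(b_0)$, the bands orientable, attached to $D_0$ at these same feet (which may be shortened about their midpoints), and disjoint from $A$. The bands need not stay in the wedges.

The bands used above give the simplest example, the *initial surface*. Any such $F$ is orientable, has connected boundary $K=\partial F$, and has $\chi(F)=1-8=-7$, so its genus is $4$. Since $\rho(K)=K$, the knot $K$ is amphicheiral. As $\rho$ rotates $D_0$, it preserves the orientation of $F$, hence that of $K$. As it reverses the orientation of $S^3$, it interchanges the two sides of $F$.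

Close the band cores up in $D_0$, inside the sectors of their feet, and denote the resulting basis of $H_1(F)$ also by $a_j,b_j$, with $\rho(a_j)=a_{j+1}$, $\rho(b_j)=b_{j+1}$. Curves with different indices are disjoint, and $a_j$, $b_j$ meet once.

**Step 2: the shape of the Seifert matrix.** We translate the symmetry into algebra. Let $V_{jk}$ be the $2\times2$ blocks of $V$ (rows $a_j,b_j$; columns $a_k,b_k$). Since $\rho$ negates linking numbers and exchanges sides,
$$V(x,y)=lk(x,y^+)=-lk(\rho x,(\rho y)^-)=-lk((\rho x)^+,\rho y)=-V(\rho y,\rho x),$$
that is, $V_{k+1,j+1}=-V_{jk}^T$. For $j\ne k$ disjointness gives $V_{jk}=V_{kj}^T$, and therefore $V_{j+1,k+1}=-V_{jk}$. Write $X=V_{00}$, $Y=V_{01}$. Then $V_{11}=V_{33}=-X^T$, $V_{22}=X$, $V_{12}=-Y$, $V_{23}=Y$, $V_{30}=-Y$. If moreover $V_{02}=0$, then also $V_{13}=-V_{02}=0$, and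
$$V=\begin{pmatrix}X&Y&0&-Y^T\\Y^T&-X^T&-Y&0\\0&-Y^T&X&Y\\-Y&0&Y^T&-X^T\end{pmatrix},\qquad X-X^T=\begin{pmatrix}0&1\\-1&0\end{pmatrix}, \tag{4}$$
the last by a suitable orientation of $b_0$. For the initial surface $Y=0$ and $V_{02}=0$: curves in different wedges lie in disjoint convex sets, so they do not link.

**Lemma 9.** For every integral $X$ with $X-X^T=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ and every integral $2\times2$ matrix $Y$, there is a surface of our type with Seifert matrix (4).

*Proof.* A surface of our type is given by a $\rho$-invariant family of disjoint core arcs, disjoint from $A$ and from $D_0$ except at the feet, together with a $\rho$-invariant family of band framings; the bands may be taken arbitrarily thin. Starting from the initial surface we use two moves, each always performed together with its images under $\rho,\rho^2,\rho^3$.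

*Move (i): a full twist.* Insert a full twist in $u\in\{a_0,b_0\}$. Then $lk(u,u^+)$ changes by $\pm1$ (either sign), and apart from the images $lk(\rho^ju,(\rho^ju)^+)$ nothing else changes.

*Move (ii): a crossing change of $u$ with $v$*, where $u\in\{a_0,b_0\}$ and $v\ne u$ is one of $a_0,b_0,a_1,b_1$. Choose interior points $p,q$ of the core arcs of $u,v$ with $q\ne\rho(p)$; then $p$ and $q$ lie in different $\langle\rho\rangle$-orbits. The complement of $F$ is connected, because the boundary of a thickening of $F$ is the double of $F$, which is connected as $\partial F\ne\emptyset$. The set $A$ meets $F$ only in the centre of $D_0$ and has codimension $2$, so $S^3\setminus(F\cup A)$ is still connected. Hence there is an arc $\gamma$ from $p$ to $q$ with interior in $S^3\setminus(F\cup A)$; we take it smooth and not tangent to the cores at its ends. Since $\langle\rho\rangle$ acts freely on $S^3\setminus A$, general position in the 3-manifold $(S^3\setminus A)/\langle\rho\rangle$ lets us assume that the image of $\gamma$ there is an embedded arc. Then $\gamma,\rho\gamma,\rho^2\gamma,\rho^3\gamma$ are disjoint.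

Make the bands thin. Then $\gamma$ has a neighbourhood $N$, disjoint from $A$, $D_0$ and its images $\rho^jN$, meeting only the bands $u$ and $v$. Choose orientation-preserving coordinates $(s,y,\zeta)$ identifying it with $\{-c\le s\le1+c,\ y^2+\zeta^2\le c^2\}$ for some $c>0$, in which
$$\gamma=\{(s,0,0):0\le s\le1\},\quad N\cap\mathrm{core}(u)=\{(0,y,0)\},\quad N\cap\mathrm{core}(v)=\{(1,0,\zeta)\}.$$
Take a bump function $\beta\ge0$ supported in $|y|\leq c/2$, with maximum $\beta(0)=1+\frac c2$. The arcs $u_\theta=\{(\theta\beta(y),y,0)\}$, $0\le\theta\le1$, are embedded and have fixed ends. They meet $\mathrm{core}(v)$ only when $y=0$ and $\theta\beta(0)=1$: once, transversally. Carry the band framing along continuously, fixed near the ends, and let the new band be a thin band along $u_1$ with the transported framing. It is orientable, embedded and disjoint from the other bands, because $u_1$ has positive distance from $\mathrm{core}(v)$. Do the same in $\rho^jN$ by applying $\rho^j$. The result is again a surface of our type.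

*Effect of move (ii).* During the move the closed curve $u_\theta$ stays disjoint from its push-off, so $lk(u,u^+)$ does not change. Push-offs may be taken close to the curves, so $lk(u,v^+)$ and $lk(v,u^+)$ change by the same $\eta=\pm1$. Only the pairs $\{\rho^ju,\rho^jv\}$ cross. These four pairs are distinct (also when $v=\rho(u)$, where they are $\{\rho^ju,\rho^{j+1}u\}$), so each crosses once, and no other linking number changes.

*Either sign occurs.* The sign $\eta$ depends on the directions of $u$, of $v$ and of the motion relative to the orientation. Compose the coordinates with $(s,y,\zeta)\mapsto(s,R_{\pi\chi(s)}(y,\zeta))$, where $R$ denotes rotation, $\chi=1$ near $s\le0$ and $\chi=0$ near $s\ge1$. The new coordinates have the same form. In them the direction of $u$ is reversed while those of $v$ and of the motion are kept. So $\eta$ changes sign.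

*Conclusion.* For $\{u,v\}=\{a_0,b_0\}$ move (ii) changes $X_{12}$ and $X_{21}$ by the same $\pm1$ and nothing outside the diagonal blocks. For $v\in\{a_1,b_1\}$ it changes exactly the entry of $Y$ in row $u$ and column $v$ by $\pm1$; its images affect only the blocks $V_{j,j+1}$ and $V_{j+1,j}$, so $X$ is unchanged and $V_{02}$ stays $0$. Together with (i), the moves realize every symmetric integral change of $X$ and every integral $Y$. $\square$

## 8. An $8\times8$ determinant

**Step 1: split into two $4\times4$ determinants.** Let $\Theta=X-tX^T$, so $\Theta^T=X^T-tX$. For $j\ne k$ we have $V_{jk}=V_{kj}^T$, so $V-tV^T$ arises from (4) by replacing $X\to\Theta$, $-X^T\to-\Theta^T$, $Y\to(1-t)Y$. It has the form $\begin{pmatrix}\mathcal P&\mathcal Q\\\mathcal Q&\mathcal P\end{pmatrix}$, with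
$$\mathcal P=\begin{pmatrix}\Theta&(1-t)Y\\(1-t)Y^T&-\Theta^T\end{pmatrix},\qquad\mathcal Q=\begin{pmatrix}0&-(1-t)Y^T\\-(1-t)Y&0\end{pmatrix}.$$
Hence $\det(V-tV^T)=\det(\mathcal P+\mathcal Q)\det(\mathcal P-\mathcal Q)$. With $U=Y-Y^T$ and $W=Y+Y^T$,
$$\mathcal P+\mathcal Q=\begin{pmatrix}\Theta&(1-t)U\\-(1-t)U&-\Theta^T\end{pmatrix},\qquad\mathcal P-\mathcal Q=\begin{pmatrix}\Theta&(1-t)W\\(1-t)W&-\Theta^T\end{pmatrix}.$$
Put $d=\det\Theta$. If $Y=0$, both factors are $d^2$ and nothing but fourth powers of $d$ appears; so $Y$ has to do the work.

**Step 2: reduce to $2\times2$ matrices for $Y$ of rank one.** Let $\kappa=(1-t)^2$ and assume $d\ne0$. The Schur complements of $\Theta$ are $-\Theta^T+\kappa U\Theta^{-1}U$ and $-\Theta^T-\kappa W\Theta^{-1}W$. Since these are $2\times2$, a global sign does not matter for determinants: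
$$\det(\mathcal P+\mathcal Q)=d\,\det(\Theta^T-\kappa U\Theta^{-1}U),\qquad\det(\mathcal P-\mathcal Q)=d\,\det(\Theta^T+\kappa W\Theta^{-1}W).$$
Take $Y=ef^T$ with column vectors $e,f$, and put
$$\mathcal E=(e\ f),\quad R=\mathcal E^T\Theta^{-1}\mathcal E=\begin{pmatrix}r_{11}&r_{12}\\r_{21}&r_{22}\end{pmatrix},\quad\mathcal J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad\mathcal B=\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
Then $U=ef^T-fe^T=\mathcal E\mathcal J\mathcal E^T$ and $W=ef^T+fe^T=\mathcal E\mathcal B\mathcal E^T$. Write $\Theta^{-T}=(\Theta^T)^{-1}$. Since $\Theta^{-T}U\Theta^{-1}U=(\Theta^{-T}\mathcal E)(\mathcal JR\mathcal J\mathcal E^T)$ and $\mathcal E^T\Theta^{-T}\mathcal E=R^T$, the rule $\det(I+MN)=\det(I+NM)$, used twice, gives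
$$\det(\mathcal P+\mathcal Q)=d^2\det(I-\kappa R^T\mathcal JR\mathcal J)=d^2(1+\kappa\det R)^2, \tag{5}$$
because $R^T\mathcal JR=(\det R)\mathcal J$ and $\mathcal J^2=-I$. In the same way $\det(\mathcal P-\mathcal Q)=d^2\det(I+\kappa R^T\mathcal BR\mathcal B)$, where
$$R^T\mathcal BR\mathcal B=\begin{pmatrix}r_{11}&r_{21}\\r_{12}&r_{22}\end{pmatrix}\begin{pmatrix}r_{22}&r_{21}\\r_{12}&r_{11}\end{pmatrix}=\begin{pmatrix}r_{12}r_{21}+r_{11}r_{22}&2r_{11}r_{21}\\2r_{12}r_{22}&r_{12}r_{21}+r_{11}r_{22}\end{pmatrix}.$$
Put $\mu=r_{12}r_{21}$, so $r_{11}r_{22}=\det R+\mu$. The determinant of $I+\kappa R^T\mathcal BR\mathcal B$ is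
$$\big(1+\kappa(2\mu+\det R)\big)^2-4\kappa^2\mu(\det R+\mu)=(1+\kappa\det R)^2+4\kappa\mu,$$
by expanding: the terms $4\kappa^2\mu^2$ and $4\kappa^2\mu\det R$ cancel. So
$$\det(\mathcal P-\mathcal Q)=d^2\big[(1+\kappa\det R)^2+4\kappa\,r_{12}r_{21}\big]. \tag{6}$$

Formulas (5) and (6) mirror the obstruction: the first factor is a square, and the second agrees with it up to the term $4\kappa\,d^2r_{12}r_{21}$. We now choose $X,e,f$ so that $d(1+\kappa\det R)$ becomes as simple as possible while $d^2r_{12}r_{21}$ has an arbitrary top coefficient.

**Step 3: the choice.** Let
$$X=\begin{pmatrix}\delta&0\\-1&1\end{pmatrix},\quad\delta=\varepsilon-k^2,\qquad e=\begin{pmatrix}1\\k\end{pmatrix},\quad f=\begin{pmatrix}1\\0\end{pmatrix},\qquad Y=ef^T=\begin{pmatrix}1&0\\k&0\end{pmatrix}.$$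
Then $X-X^T$ is as required, and
$$\Theta=\begin{pmatrix}\delta(1-t)&t\\-1&1-t\end{pmatrix},\qquad d=\delta\kappa+t\ne0,\qquad\Theta^{-1}=\frac1d\begin{pmatrix}1-t&-t\\1&\delta(1-t)\end{pmatrix}.$$
So $r_{12}=e^T\Theta^{-1}f=\frac{1-t+k}{d}$ and $r_{21}=f^T\Theta^{-1}e=\frac{1-t-tk}{d}$, and
$$d^2r_{12}r_{21}=\kappa+k(1-t)-tk(1-t)-tk^2=(k+1)\kappa-tk^2,\qquad\det R=\frac{(\det\mathcal E)^2}{d}=\frac{k^2}{d}.$$
The value of $\delta$ was chosen so that $d(1+\kappa\det R)=d+k^2\kappa=\varepsilon\kappa+t$. With $y=t-2+t^{-1}$, so $\kappa=ty$, (5) and (6) become
$$\det(\mathcal P+\mathcal Q)=t^2(1+\varepsilon y)^2,\qquad\det(\mathcal P-\mathcal Q)=t^2\big[(1+\varepsilon y)^2+4y\big((k+1)y-k^2\big)\big].$$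

**Step 4: identify the Conway polynomial.** By Lemma 9 there is a surface of our type with these $X,Y$; let $K$ be its boundary. Then
$$t^{-4}\det(V-tV^T)=(1+\varepsilon y)^2\big[(1+\varepsilon y)^2+4y\big((k+1)y-k^2\big)\big]$$
is symmetric under $t\leftrightarrow t^{-1}$ and equals $1$ at $t=1$, so it is $\Delta_K(t)=C_K(t^{1/2}-t^{-1/2})$. For $z=t^{1/2}-t^{-1/2}$ we have $z^2=y$. This proves Theorem 8. $\square$

**Example.** For $\varepsilon=k=0$ everything can be checked directly. Here $e=f$, so $U=0$, $d=t$, and $\det(\mathcal P+\mathcal Q)=t^2$. Also $W=2ee^T$, so $W\Theta^{-1}W$ has the single nonzero entry $4(1-t)/t$ in the upper left corner, and $\Theta^T=\begin{pmatrix}0&-1\\t&1-t\end{pmatrix}$. Thus $\det(\mathcal P-\mathcal Q)=t\big(t+4\kappa(1-t)^2/t\big)=t^2+4\kappa^2=t^2(1+4y^2)$, and $C_K=1+4z^4$.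

**Remark.** The factorization is the one of Section 5 with $g=\rho$, $n=2$, $\tau=\rho^2$. Let $\bar F=F/\tau$, a Seifert surface of $\bar K$ in $S^3/\tau$, with basis the images of $a_0,b_0,a_1,b_1$. If $\bar S$ is a 2-chain bounded by $\bar x$, its preimage is bounded by $x\cup\tau x$, and the intersection number of $\bar S$ with $\bar y^+$ is that of the preimage with $y^+$. So $lk(\bar x,\bar y^+)=V(x,y)+V(\tau x,y)$. In blocks, this Seifert matrix turns into $\mathcal P+\mathcal Q$ when one forms $\bar V-t\bar V^T$. So $\Delta_{\bar K}\doteq\det(\mathcal P+\mathcal Q)$, which is a square, as Lemma 3 demands, and by Murasugi's formula $\Delta(t,-1)\doteq\det(\mathcal P-\mathcal Q)$.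

## 9. Realizing every $c\not\equiv2\pmod4$, and every $\pm n^2$ by reversing symmetries

**Proof of Theorem 1.** If $c$ is the leading coefficient for an amphicheiral knot, then $|c|\in\mathcal S$ by Theorem 7, so $c\not\equiv2\pmod4$. Conversely, let $c\ne0$ with $c\not\equiv2\pmod4$.

*Case $c\equiv1\pmod4$.* Take $\varepsilon=1$ in Theorem 8. The coefficient of $z^8$ is $1+4(k+1)=4k+5$. It is odd, hence nonzero, so it is the leading coefficient. With $k=(c-5)/4$ it equals $c$.

*Case $c\equiv3\pmod4$.* Then $-c\equiv1\pmod4$. Take a knot as in the first case with leading coefficient $-c$. Its symmetry preserves the orientation, so it is isotopic to its mirror image as an oriented knot. Form the connected sum with the figure-eight knot, which has $C=1-z^2$ and is isotopic, as an oriented knot, to its mirror image. The sum is amphicheiral, and its leading coefficient is $(-c)(-1)=c$.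

*Case $c=4m\ne0$.* Take $\varepsilon=0$ and $k=m-1$: $C_K=1-4(m-1)^2z^2+4mz^4$. $\square$

**Proof of Corollary 2.** For $p=2$ there is no such knot, by Theorem 7. For $p$ odd Theorem 8 with $\varepsilon=1$ suffices, without connected sums. If $p\equiv1\pmod4$, put $k=(p-5)/4$; the leading coefficient is $p$. If $p\equiv3\pmod4$, put $k=-(p+5)/4$; the leading coefficient is $-p$. For $p=5$ we have $k=0$ and $C_K=(1+z^2)^2(1+2z^2+5z^4)$. For $p=3$ we have $k=-2$, and $(1+z^2)^2+4z^2(-z^2-4)=1-14z^2-3z^4$, so $C_K=(1+z^2)^2(1-14z^2-3z^4)$. $\square$

**Proof of the Addendum.** If the symmetry reverses $K$, then $|c|=\ell(K)$ is a perfect square by the second statement of Theorem 7. Conversely, let $n\ge1$ and let $J_n$ be the knot of Section 3 with $C_{J_n}=1+nz^2$. The sum of $J_n$ with its reversed mirror image is invariant under a reflection in a 2-sphere meeting it in two points. This reflection reverses the orientation of the sum, and the leading coefficient is $n^2$. The figure-eight knot is isotopic, as an oriented knot, to its reversed mirror image, so a further sum with it is again negative amphicheiral. Its leading coefficient is $-n^2$. $\square$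

A prime is not a perfect square. So, by the Addendum, the knots above that realize odd primes are amphicheiral only through symmetries that preserve the orientation of the knot.
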